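# Covering $\mathbb F_q^6$ by triples of columns: $\ell_q(6,3)\le 3q$ for many $q$

## 1. Covering $\mathbb F_q^4$ by pairs of columns

### 1.1 Covering radius, seen through the columns

Throughout, $q$ is a power of a prime $p$, and $\mathbb F_q$ is the field with $q$ elements. The question behind this lecture is: how few vectors can we choose in $\mathbb F_q^{r}$ so that every vector of $\mathbb F_q^r$ is a linear combination of at most $R$ of the chosen ones?

**Definition (covering radius).** The covering radius of a linear code $\mathcal C\subseteq\mathbb F_q^n$ is the smallest $R$ such that every vector of $\mathbb F_q^n$ lies within Hamming distance $R$ of some codeword. An $[n,n-r]_qR$ code is a $q$-ary linear code of length $n$, codimension $r$ and covering radius $R$.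

Let $M$ be a parity-check matrix, an $r\times n$ matrix of rank $r$ with $\mathcal C=\{c: Mc^{T}=0\}$. A vector $v$ is within distance $R$ of $\mathcal C$ if and only if $v=c+e$ with $c\in\mathcal C$ and $e$ of weight at most $R$, that is, if and only if $Mv^T=Me^T$ is a combination of at most $R$ columns of $M$. Since $M$ has rank $r$, the vector $Mv^T$ runs over all of $\mathbb F_q^r$. So the covering radius is the smallest $R$ such that every vector of $\mathbb F_q^r$ is a linear combination of at most $R$ columns of $M$.

**Definition (length function).** $\ell_q(r,R)$ is the smallest $n$ for which an $[n,n-r]_qR$ code exists.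

The smallest example is $r=2$, $R=1$. Every vector of $\mathbb F_q^2$ must be a multiple of one column, so we need one column on each of the $q+1$ lines through $0$, and $\ell_q(2,1)=q+1$.

Now take $r=4$, $R=2$. Writing $\mathbb F_q^4=\mathbb F_q^2\oplus\mathbb F_q^2$ and using $q+1$ columns in each summand, we cover everything with $2q+2$ columns. Can we do it with $2q$?

### 1.2 Two axes, and where they stop

Here is a natural format for $2q$ columns. Choose sets $A',C'\subset\mathbb F_q^2$ of size $q$ and take the columns
$$(a';1,0),\ a'\in A',\qquad\text{and}\qquad (c';0,1),\ c'\in C'. \tag{1}$$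
In a combination equal to $(P';\alpha,\gamma)$, the coefficients of the columns from $A'$ must sum to $\alpha$, and those of the columns from $C'$ must sum to $\gamma$. We call $\alpha,\gamma$ the weights of the target. A linear combination whose coefficients sum to $1$ is called an *affine combination*.

With at most two columns, a target with $\alpha\gamma\neq0$ must use exactly one column of each kind. So we need $\alpha A'+\gamma C'=\mathbb F_q^2$, and since $|A'||C'|=q^2$, each vector is represented exactly once.

The first thing to try is two axes: $A'=\{(x,0)\}$ and $C'=\{(0,y)\}$. Then $\alpha A'+\gamma C'=\mathbb F_q^2$ is obvious. It stops working at $\gamma=0\ne\alpha$. Consider the target $(0,1;1,0)$. One column from $C'$ would give $\gamma\ne0$, and two columns from $C'$ leave none from $A'$, which gives $\alpha=0$. So only columns from $A'$ can be used, and those have second coordinate $0$. The target is not reached.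

So neither $A'$ nor $C'$ may lie on a line, and yet $\alpha A'+\gamma C'$ must fill the plane without repetition for all nonzero $\alpha,\gamma$.

### 1.3 Splitting the directions with a subgroup

The direction of a nonzero vector $(a,b)\in\mathbb F_q^2$ is $b/a\in\mathbb F_q\cup\{\infty\}$. A repetition $\alpha a_1'+\gamma c_1'=\alpha a_2'+\gamma c_2'$ means that $\alpha(a_1'-a_2')=\gamma(c_2'-c_1')$, so a difference in $A'$ and a difference in $C'$ have the same direction. The plan is to choose $A'$ and $C'$ so that their difference directions are disjoint. A multiplicative subgroup can do the separating.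

Let $q=Q^k$ with $Q\ge3$ a prime power and $k\ge2$. Put
$$H=\{x^{Q-1}:x\in\mathbb F_q^*\},\qquad |H|=\frac{q-1}{Q-1}=1+Q+\dots+Q^{k-1},\qquad Y=\mathbb F_q^*\setminus H,$$
$$A'=\{(0,0)\}\cup\{(x,0):x\in H\}\cup\{(0,y):y\in Y\},\qquad C'=\{(t,-t^Q):t\in\mathbb F_q\}.$$
Both sets have $q$ elements. Since $Q\ge3$, we have $|H|<q-1$ and $Y\ne\emptyset$. The map $t\mapsto t^Q$ is additive, so $C'$ is an additive subgroup of $\mathbb F_q^2$.

*Example.* Let $q=9$, $Q=3$, $\mathbb F_9=\mathbb F_3(i)$ with $i^2=-1$. Then $H$ is the set of nonzero squares $\{1,-1,i,-i\}$ and $Y=\{\pm1\pm i\}$. For $q=16$, $Q=4$, $H$ is the set of cubes, that is, the group of fifth roots of unity, with $|H|=5$ and $|Y|=10$.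

Both hypotheses on $q$ are visible in the sets. If $Q=2$, then $H=\mathbb F_q^*$, $Y=\emptyset$ and $A'$ is a whole axis. If $k=1$, then $t^Q=t$ and $C'$ is the line $\{(t,-t)\}$.

**Lemma 1 (directions).** The directions of nonzero differences of two points of $C'$ are exactly the $m$ with $-m\in H$. Those of $A'$ are exactly $0$, $\infty$ and the $m$ with $-m\in Y$.

*Proof.* A nonzero difference in $C'$ is $(d,-d^Q)$ with $d\ne0$, and all $d\neq 0$ occur. Its direction is $-d^{Q-1}$, so these directions are exactly $-H$. In $A'$, two points on the horizontal axis have direction $0$ (take $(x,0)-(0,0)$), and two points on the vertical axis have direction $\infty$ (take $(0,y)-(0,0)$). The remaining differences are $\pm\big((x,0)-(0,y)\big)=\pm(x,-y)$ with $x\in H$, $y\in Y$. The direction is $-y/x$, and $y/x\notin H$ because $x\in H$ and $y\notin H$. Every $m\in -Y$ occurs, with $x=1$, $y=-m$. $\square$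

So the $q+1$ directions are partitioned between $A'$ and $C'$. Disjointness gives the next lemma, and the fact that together they exhaust all directions gives Lemma 3.

**Lemma 2 (both weights nonzero).** For $\alpha,\gamma\ne0$ every $P'\in\mathbb F_q^2$ equals $\alpha a'+\gamma c'$ with $a'\in A'$, $c'\in C'$.

*Proof.* The map $A'\times C'\to\mathbb F_q^2$, $(a',c')\mapsto\alpha a'+\gamma c'$, is between sets of size $q^2$, so it suffices that it is injective. If $\alpha a_1'+\gamma c_1'=\alpha a_2'+\gamma c_2'$ for distinct pairs, then $\alpha(a_1'-a_2')=\gamma(c_2'-c_1')$. If one side were zero, so would the other be, and the pairs would agree. So both sides are nonzero, and a direction is common to $A'$ and $C'$, against Lemma 1. $\square$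

**Lemma 3 (both weights zero).** Every nonzero $P'\in\mathbb F_q^2$ is a scalar multiple of a difference of two points of $A'$ or of two points of $C'$.

*Proof.* By Lemma 1 the direction of $P'$ is the direction of such a difference. $\square$

### 1.4 One weight zero: affine combinations of two points

It remains to show that $A'$ alone, and $C'$ alone, reach every point of the plane by affine combinations of two of their points. For $A'$ we need two facts about $H$.

**Lemma 4 (facts about $H$).** (i) In $\mathbb F_q$, $|H|\cdot1=1$ and $\sum_{h\in H}h=0$. (ii) There is $h\in H\setminus\{1\}$ with $h-1\notin H$.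

*Proof.* (i) $|H|=1+Q+\dots+Q^{k-1}\equiv1\pmod p$. Since $|H|>1$, pick $g\in H\setminus\{1\}$. Multiplication by $g$ permutes $H$, so $g\sum h=\sum h$, and hence $\sum h=0$.

(ii) Suppose $h-1\in H$ for all $h\in H\setminus\{1\}$. For distinct $a,b\in H$ we get $a-b=b(a/b-1)\in H$. We also have $-H=H$. This is clear for $p=2$. For $p$ odd take $a\neq b$ in $H$: both $a-b$ and $b-a$ lie in $H$, so their quotient $-1$ lies in $H$. Therefore $H\cup\{0\}$ is closed under subtraction. It is an additive subgroup of $\mathbb F_q$, and $|H|+1$ is a power of $p$ greater than $1$. But $|H|+1\equiv2\pmod Q$. If $p$ is odd, this contradicts $p\mid |H|+1$. If $p=2$, then $Q\ge4$ is divisible by $4$, so $|H|+1\equiv2\pmod4$. A power of $2$ with this property equals $2$, but $|H|+1\ge1+Q+1\ge6$, a contradiction. $\square$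

In $\mathbb F_9$ one can see (ii) directly: $i-1\in Y$, although $(-1)-1=1\in H$.

**Lemma 5 (only the $A'$-weight nonzero).** Every $(u,v)\in\mathbb F_q^2$ is an affine combination of two points of $A'$.

*Proof.* If $v=0$, take $x\in H$ and write $(u,0)=(1-\tfrac ux)(0,0)+\tfrac ux(x,0)$. If $u=0$, do the same with $(0,y)$, $y\in Y$. Now let $uv\ne0$. We look for
$$(u,v)=w(x,0)+(1-w)(0,y),\qquad x=\frac uw\in H,\quad y=\frac v{1-w}\in Y .$$
The first condition says $w\in uH$. The second says $w\neq1$ and $1-w\notin vH$. So we succeed unless
$$1-w\in vH\cup\{0\}\quad\text{for all }w\in uH. \tag{2}$$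
We assume (2) and sum over $uH$ to get a contradiction.

If $u\notin H$, then $1\notin uH$, so $1-uH\subseteq vH$. The two sides have the same size, so $1-uH=vH$. Summing all elements and using Lemma 4(i) gives $|H|\cdot1-0=0$, that is, $1=0$, a contradiction.

If $u\in H$, then $uH=H$. The element $w=1$ gives $0$, and the other $|H|-1$ elements $1-w$ lie in $vH$. So $1-H=\{0\}\cup(vH\setminus\{m\})$ for exactly one $m\in vH$. Summing gives $1=-m$. So $-1=m\in vH$, and hence $vH=-H$. Then $1-h\in-H$, that is, $h-1\in H$, for all $h\in H\setminus\{1\}$, contradicting Lemma 4(ii). $\square$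

*Example.* In $\mathbb F_9$ take $(u,v)=(1,1)$. With $w=i$ we have $1-i\notin H$, so $x=1/i=-i$, $y=1/(1-i)=-1-i$. Indeed $i\cdot(-i)=1$ and $(1-i)(-1-i)=-2=1$.

For $C'$ we recall the trace $T:\mathbb F_q\to\mathbb F_Q$, $T(x)=x+x^Q+\dots+x^{Q^{k-1}}$, and additive Hilbert 90: if $T(\beta)=0$, then $\beta=\tau^Q-\tau$ for some $\tau\in\mathbb F_q$. The proof is a dimension count. The map $\tau\mapsto\tau^Q-\tau$ is $\mathbb F_Q$-linear with kernel $\mathbb F_Q$, so its image has dimension $k-1$ over $\mathbb F_Q$. The image lies in $\ker T$. As $T$ is a polynomial of degree $Q^{k-1}<q$, it is not the zero map, so $\ker T$ also has dimension $k-1$.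

**Lemma 6 (only the $C'$-weight nonzero).** Every $(u,v)\in\mathbb F_q^2$ is an affine combination of two points of $C'$. Moreover, $C'$ contains three affinely independent points.

*Proof.* We look for $x_0,d,\tau$ with
$$(u,v)=(1-\tau)(x_0,-x_0^Q)+\tau\big(x_0+d,-(x_0+d)^Q\big)=(x_0+\tau d,\,-x_0^Q-\tau d^Q).$$
The first coordinate forces $x_0=u-\tau d$. Then the second becomes $-u^Q+(\tau^Q-\tau)d^Q$. With $\rho=u^Q+v$, we need $(\tau^Q-\tau)d^Q=\rho$. Writing $d^Q=1/e$, this is $\tau^Q-\tau=\rho e$, which is solvable for $\tau$ as soon as $T(\rho e)=0$. The map $e\mapsto T(\rho e)$ is an $\mathbb F_Q$-linear form on a $k$-dimensional space. Its kernel has dimension at least $k-1\ge1$, so there is $e\neq0$ with $T(\rho e)=0$. Since $t\mapsto t^Q$ is a bijection of $\mathbb F_q$, there is $d\ne0$ with $d^Q=1/e$. Choose $\tau$ by Hilbert 90 and put $x_0=u-\tau d$.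

For the last claim take $t\in\mathbb F_q\setminus\mathbb F_Q$, which exists as $k\ge2$. The points $(0,0),(1,-1),(t,-t^Q)$ are affinely independent because the determinant $1\cdot(-t^Q)-(-1)\cdot t=t-t^Q$ is nonzero. $\square$

*Example.* In $\mathbb F_9$ take $(u,v)=(0,1)$. Then $\rho=1$, and $e=i$ has trace $i+i^3=0$. From $d^3=1/i=-i$ we get $d=i$, and $\tau=i$ satisfies $\tau^3-\tau=-2i=i$. So $x_0=-i\cdot i=1$, and the two points are $(1,-1)$ and $(1+i,-1+i)$. Indeed $(1-i)(1,-1)+i(1+i,-1+i)=(0,-2)=(0,1)$.

**Theorem 1.** Let $q=Q^k$ with $Q\ge3$ a prime power and $k\ge2$ ($q=9$ allowed). Then every vector of $\mathbb F_q^4$ is a combination of at most two of the $2q$ columns (1), and $\ell_q(4,2)\le2q$.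

*Proof.* Let $(P';\alpha,\gamma)$ be the target. If $\alpha\gamma\neq0$, use Lemma 2. If $\gamma=0\neq\alpha$, apply Lemma 5 to $P'/\alpha$ and multiply by $\alpha$. If $\alpha=0\ne\gamma$, apply Lemma 6 to $P'/\gamma$ and multiply by $\gamma$. If $\alpha=\gamma=0$ and $P'\ne0$, Lemma 3 gives $P'=\tau(a_1'-a_2')$ or $P'=\tau(c_1'-c_2')$. The corresponding two columns with coefficients $\tau,-\tau$ give $(P';0,0)$. The zero vector needs no column.

In particular the columns span $\mathbb F_q^4$, so they form the parity-check matrix of a $[2q,2q-4]_q$ code of covering radius at most $2$. One column does not suffice, since multiples of single columns number at most $1+2q(q-1)<q^4$. So the radius is $2$. $\square$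

For $q=9$ this is an $[18,14]_9 2$ code.

## 2. What changes in $\mathbb F_q^6$

### 2.1 The problem and the answer

With $q+1$ columns in each of three summands $\mathbb F_q^2$, we cover $\mathbb F_q^6$ by triples using $3q+3$ columns. It is known that for $q\ge4$ there exists a $[3q+1,3q-5]_q3$ code, so $\ell_q(6,3)\le3q+1$. The paper "Linear nonbinary covering codes and saturating sets in projective spaces" by Davydov, Giulietti, Marcugini and Pambianco (arXiv:0904.3835, 2009) poses the open problem of proving that $\ell_q(6,3)=3q+1$ for $q\ge4$. We shall show that this equality is false for infinitely many $q$.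

**Theorem 2.** Let $q=Q^k$ with $Q\ge3$ a prime power, $k\ge2$, $q\neq9$. Then there is an explicit $[3q,3q-6]_q3$ code, so $\ell_q(6,3)\le3q$.

So $\ell_q(6,3)=3q+1$ fails for every $q=p^m$ with $p$ an odd prime, $m\ge2$, $q\ne9$ (take $Q=p$, $k=m$), and for every $q=2^m$ with $m$ composite (write $m=ab$ with $a,b\ge2$ and take $Q=2^a\ge4$, $k=b$). The smallest case is $q=16$, with a $[48,42]_{16}3$ code and $48<49$. Hence the statement "$\ell_q(6,3)=3q+1$ for every prime power $q\ge4$" is disproved. The cases $q$ prime, $q=2^m$ with $m$ prime, and $q=9$ are not decided here.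

### 2.2 A vertical line takes care of half the targets

We pass from two families to three. Write $\mathbb F_q^6=\mathbb F_q^3\oplus\mathbb F_q^3$ and take
$$(a;1,0,0),\ a\in A;\qquad (b;0,1,0),\ b\in B;\qquad (c;0,0,1),\ c\in C, \tag{3}$$
with $A,B,C\subset\mathbb F_q^3$ of size $q$. A target is $(P;\alpha,\beta,\gamma)$ with $P=(p_1,p_2,p_3)$ and $P'=(p_1,p_2)$. The coefficients of the columns from $A$, $B$, $C$ must sum to $\alpha,\beta,\gamma$. The third coordinate of a point of $\mathbb F_q^3$ will be called its height.

Let $B$ be the vertical line, and let $A$ and $C$ be obtained from $A'$ and $C'$ by giving each point one height: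
$$B=\{(0,0,s):s\in\mathbb F_q\},\qquad A\to A'\ \text{ and }\ C\to C'\ \text{ bijective under } (p_1,p_2,p_3)\mapsto(p_1,p_2).$$

**Observation.** *Whatever the heights on $A$ and $C$ are, every target with $\beta\neq0$ is a combination of at most three columns (3).* By Theorem 1, $(P';\alpha,\gamma)$ is a combination of at most two columns (1). Lift these to columns from $A$ and $C$ and subtract. What remains is $(0,0,t;0,\beta,0)$ for some $t$, and this is $\beta$ times the column $(0,0,t/\beta;0,1,0)$.

So the targets with $\beta=0$ are the new difficulty. There a single $B$ column cannot be used, and two $B$ columns with opposite coefficients cost two columns. The heights on $A$ and $C$ are ours to choose, and they must do the work.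

### 2.3 Two choices of heights that fail

*All heights zero.* Consider the target $(0,0,1;1,0,1)$. It needs at least one column from $A$ and one from $C$. The number of $B$ columns cannot be one, and if it is two there are at least four columns. So no $B$ column is used, and all available columns have height $0$. The target is not reached.

This suggests keeping $C$ flat and making the height a bijection $A\to\mathbb F_q$. Then a target with $\alpha,\gamma\ne0=\beta$ is easy: one column from $A$ matches the height, and two from $C$ finish by Lemma 6. The remaining targets have $\beta=0$ and at most one of $\alpha,\gamma$ nonzero.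

*Heights $x$ and $y$.* The simplest bijection gives $(x,0)$ the height $x$ and $(0,y)$ the height $y$. Then $A$ lies in the plane $p_3=p_1+p_2$. Take $m$ with $-m\in Y$ and the target $(1,m,0;1,0,0)$. At least one $A$ column is used, and the number of $B$ columns and the number of $C$ columns are each $0$ or at least $2$. So the possibilities are as follows.

- Only $A$ columns. Then $0=1+m$, so $-m=1\in H$, which is false.
- One $A$ column and two $B$ columns. Then $(1,m)\in A'$, which is false as both coordinates are nonzero.
- One $A$ column, with coefficient $1$, and two $C$ columns. The height $0$ forces $a=(0,0,0)$, so $(1,m)$ is a multiple of a difference in $C'$. By Lemma 1 this needs $-m\in H$, which is false.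

The target is not reached. The straight vertical piece $\{(0,y,y)\}$ is the trouble, since together with the straight horizontal piece it makes $A$ planar. But the heights on the vertical piece may be any permutation of $Y$, and $Y$ has another natural permutation, $y\mapsto1/y$, which bends this piece into a hyperbola.

## 3. A hyperbola over the vertical axis

From now on,
$$A=\{(0,0,0)\}\cup\{(x,0,x):x\in H\}\cup\{(0,y,1/y):y\in Y\},\qquad C=\{(t,-t^Q,0):t\in\mathbb F_q\}.$$
Since $y\in Y$ implies $1/y\in Y$, the height is a bijection $A\to\mathbb F_q$. The points of $A$ with first coordinate $0$ are the $(0,g)$ with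
$$g\in\Gamma=\{(0,0)\}\cup\{(y,1/y):y\in Y\}\subset\mathbb F_q^2 .$$
The plan for the hard targets is to let one horizontal point $(x,0,x)$ absorb the first coordinate, and to reach what is left, a point of the plane $p_1=0$, with two points of $\Gamma$. So we need to know which points lie on lines joining two points of $\Gamma$.

### 3.1 Adjusting $Q$

Let $q\neq9$. The slopes of $\Gamma$ show that $Q=3$ with $k$ even must be avoided. There $H$ is the set of nonzero squares and $-1$ is a square. For distinct $y_1,y_2\in Y$ the points $(y_i,1/y_i)$ are joined by a line of slope $-1/(y_1y_2)$, a square since $y_1y_2$ is a square. The slope from the origin to $(y,1/y)$ is the square $y^{-2}$. So nonsquare slopes never occur. But if $q=3^k$ with $k$ even, then $k\ge4$, because $q\ne9$, and we may replace $Q=3$ by $Q=3^{k/2}\ge9$. So we may and do assume one of the following.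

- **Case I:** $Q\ge4$. Then $q\ge16$, $|H|\ge1+Q\geq5$, $|H|\le(q-1)/3$, $|Y|\ge\frac23(q-1)\ge10$, and
$$2|H|+4\le\tfrac23(q-1)+4<q-1, \tag{4}$$
the last step because $q>13$.
- **Case II:** $Q=3$, $k\ge3$ odd. Then $q\ge27$, $H$ is the set of nonzero squares, $Y$ the set of nonsquares, $|H|=|Y|\ge13$. As $q\equiv3\pmod4$, the quadratic character $\chi$ (with $\chi(0)=0$) satisfies $\chi(-1)=-1$.

For Case II we recall some character sums over $\mathbb F_q$, $q$ odd. First, $\sum_s\chi(s)=0$. Second, for $v\neq0$,
$$\sum_{y}\chi\big(y(v-y)\big)=\sum_{y\ne0}\chi\big(y^2(v/y-1)\big)=\sum_{s\neq0}\chi(s-1)=-\chi(-1), \tag{5}$$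
where $s=v/y$. Multiplying by $\chi(-1)$ gives $\sum_s\chi(s(s-v))=-1$. Third, the Hasse–Weil bound (Lidl–Niederreiter, *Finite Fields*, Theorem 5.41): for a polynomial $f$ of degree $3$ with three distinct roots, $\big|\sum_s\chi(f(s))\big|\le2\sqrt q$.

### 3.2 Secants of $\Gamma$

**Lemma 7.** Assume Case I or Case II.

(a) Every $(v,z)$ with $vz\neq1$ is an affine combination of at most two points of $\Gamma$.

(b) For every $\sigma\in\mathbb F_q^*$ some difference of two points of $\Gamma$ is a nonzero multiple of $(1,\sigma)$.

(c) $\Gamma$ contains three affinely independent points.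

*Proof.* For distinct $y_1,y_2\in\mathbb F_q^*$, the line through $(y_1,1/y_1)$ and $(y_2,1/y_2)$ is
$$X+y_1y_2Z=y_1+y_2, \tag{6}$$
as one sees by substituting the two points. Its slope is $-1/(y_1y_2)$. Substituting $Z=1/X$ gives $X^2-(y_1+y_2)X+y_1y_2=0$, so it meets the hyperbola $XZ=1$ only in the two given points.

**Step 1: part (c).** *Purpose: three points not on a line.* Since $|Y|\ge3$, take three points $(y,1/y)$ with $y\in Y$. By the last remark they are not collinear.

**Step 2: part (a) for $z=0$.** *Purpose: reach the points $(v,0)$.* If $v=0$, the point lies in $\Gamma$. Let $v\ne0$. By (6), $(v,0)$ lies on the line of $y_1,y_2$ if and only if $y_1+y_2=v$. So we need distinct $y_1,y_2\in Y$ with sum $v$.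

*Case I.* Exclude the $y_1$ with $y_1\in H\cup\{0\}$, those with $v-y_1\in H\cup\{0\}$, and those with $2y_1=v$ (at most one, as $v\ne0$). These are at most $2|H|+3<q$ values by (4), so some $y_1$ remains, with $y_2=v-y_1$.

*Case II.* For $y\ne0,v$ the product $(1-\chi(y))(1-\chi(v-y))$ is $4$ if $y$ and $v-y$ are both nonsquares, and $0$ otherwise. The number of $y$ with $y,v-y\in Y$ is therefore
$$\tfrac14\sum_{y\neq0,v}(1-\chi(y))(1-\chi(v-y))=\tfrac14\big(q-2+\chi(v)+\chi(v)+1\big)\ge\tfrac{q-3}4\ge6 .$$
Here $\sum_{y\ne0,v}\chi(y)=-\chi(v)$, likewise $\sum_{y\neq0,v}\chi(v-y)=-\chi(v)$, and the product term is $-\chi(-1)=1$ by (5). At most one such $y$ satisfies $2y=v$.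

**Step 3: part (a) for $z\ne0$, parametrization.** *Purpose: list the pairs $y_1,y_2$ whose line passes through $(v,z)$.* Put $\delta=1-vz$, which is nonzero by assumption. For $s\in\mathbb F_q^*$ let
$$y_1=\frac{1-s}z,\qquad y_2=\frac{1-\delta/s}z .$$
Then
$$vz+z^2y_1y_2=(1-\delta)+(1-s)(1-\delta/s)=2-s-\delta/s=z(y_1+y_2).$$
Dividing by $z$ gives $v+y_1y_2z=y_1+y_2$. So $(v,z)$ lies on the line (6) whenever $y_1,y_2$ are distinct elements of $Y$. Moreover, $y_1=y_2$ if and only if $s^2=\delta$. It remains to find $s\in\mathbb F_q^*$ with $y_1,y_2\in Y$ and $s^2\neq\delta$.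

**Step 4: part (a) for $z\neq0$, Case I.** *Purpose: find $s$ by counting.* Both $s\mapsto y_1$ and $s\mapsto y_2$ are injective on $\mathbb F_q^*$. So $y_1\in H\cup\{0\}$ for at most $|H|+1$ values of $s$, the same holds for $y_2$, and $s^2=\delta$ for at most two values. In total at most $2|H|+4<q-1$ values are bad by (4).

**Step 5: part (a) for $z\ne0$, Case II.** *Purpose: find $s$ by character sums.* Put $\varepsilon=-\chi(z)$. As $y_1=(1-s)/z$ and $y_2=(s-\delta)/(sz)$, the condition $y_1,y_2\in Y$ reads
$$\chi(1-s)=\varepsilon,\qquad\chi\big(s(s-\delta)\big)=\varepsilon . \tag{7}$$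
Let $n$ be the number of $s\neq0,1,\delta$ that satisfy (7).

Suppose $\delta\ne1$. Then
$$4n=\sum_{s\ne0,1,\delta}\big(1+\varepsilon\chi(1-s)\big)\big(1+\varepsilon\chi(s(s-\delta))\big).$$
The constant terms give $q-3$. Since $\sum_s\chi(1-s)=0$, removing $s=0$ and $s=\delta$ (the term at $s=1$ is zero) shows that the second terms give $-\varepsilon(1+\chi(1-\delta))$. Since $\sum_s\chi(s(s-\delta))=-1$, removing $s=1$ shows that the third terms give $-\varepsilon(1+\chi(1-\delta))$. The product terms give $E=\sum_s\chi\big((1-s)s(s-\delta)\big)$, because $\varepsilon^2=1$ and the omitted terms vanish. The cubic has the three distinct roots $0,1,\delta$, so $|E|\le2\sqrt q$. Therefore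
$$4n\ge q-3-4-2\sqrt q=q-7-2\sqrt q>8\qquad\text{for }q\ge27,$$
since the right-hand expression increases with $q$ and exceeds $9$ at $q=27$. So $n\ge3$, and since at most two values satisfy $s^2=\delta$, some $s$ has $s^2\ne\delta$.

Suppose $\delta=1$. Then $\chi(s(s-1))=\chi(-1)\chi(s)\chi(1-s)=-\chi(s)\chi(1-s)$, so (7) becomes $\chi(1-s)=\varepsilon$, $\chi(s)=-1$. The number of such $s$ is
$$\tfrac14\sum_{s\ne0,1}(1-\chi(s))(1+\varepsilon\chi(1-s))=\tfrac14\big(q-2+1-\varepsilon-\varepsilon\big)\ge\tfrac{q-3}4\ge6 .$$
Here $\sum_{s\ne0,1}\chi(s)=-1=\sum_{s\neq0,1}\chi(1-s)$, and $\sum_s\chi(s(1-s))=-\chi(-1)=1$ by (5) with $v=1$. Among these $s$ only $s=-1$ can satisfy $s^2=1$, so a good $s$ exists. This completes (a).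

**Step 6: part (b).** *Purpose: realize every slope $\sigma\ne0,\infty$.* By (6), points with parameters $y_1\neq y_2$ in $Y$ give slope $\sigma$ if and only if $y_1y_2=\varpi$, where $\varpi=-1/\sigma$.

*Case I.* Choose $y_1\in\mathbb F_q^*$ with $y_1\notin H$, $\varpi/y_1\notin H$, $y_1^2\ne\varpi$. At most $2|H|+2<q-1$ values are excluded. Put $y_2=\varpi/y_1$.

*Case II.* If $\sigma=\tau^2$ is a square, then, as $\chi(-1)=-1$, we may choose the sign of $\tau$ so that $\tau$ is a nonsquare. Then $y=1/\tau\in Y$, and the points $(0,0)$ and $(y,1/y)$ give slope $y^{-2}=\sigma$. If $\sigma$ is a nonsquare, then $\varpi=-1/\sigma$ is a nonzero square. Choose $y_1\in Y$ with $y_1^2\ne\varpi$, which is possible as $|Y|\ge13$. Then $y_2=\varpi/y_1$ is a nonsquare different from $y_1$. $\square$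

The exception $vz=1$ in (a) concerns points of the hyperbola itself. Such a point outside $\Gamma$ lies on no line (6) with $y_1,y_2\in Y$, because that line meets the hyperbola only in its two given points. In the next section we avoid the exception by moving $x$ within $H$.

## 4. The targets with middle weight zero

*Proof of Theorem 2.* Let $q$ be as in the theorem, with $Q$ adjusted as in Section 3.1, and take the $3q$ columns (3) with $A,C$ from Section 3 and $B=\{(0,0,s)\}$. By the observation in Section 2.2, all targets with $\beta\ne0$ are combinations of at most three columns. Now let $\beta=0$ and let $(P;\alpha,0,\gamma)$ be nonzero, $P=(p_1,p_2,p_3)$.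

**Step 1: $\alpha\neq0$, $\gamma\ne0$.** *Purpose: match the height with one column from $A$.* Let $a\in A$ be the point of height $p_3/\alpha$. Then $P-\alpha a=(r',0)$ with $r'\in\mathbb F_q^2$. By Lemma 6, $r'/\gamma$ is an affine combination of two points of $C'$. The points of $C$ have height $0$, so $(r',0)$ is a combination of two points of $C$ with coefficient sum $\gamma$. This uses three columns.

**Step 2: $\alpha\ne0$, $\gamma=0$.** *Purpose: reach any point of $\mathbb F_q^3$ by an affine combination of three points of $A$.* After scaling the target we may assume $\alpha=1$. Write $P=(u,v,z)$.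

If $u=0$, use Lemma 7(c): $(v,z)$ is an affine combination of three affinely independent points of $\Gamma$, so $P=(0,v,z)$ is the same affine combination of the corresponding points $(0,g)\in A$.

If $u\neq0$, we want $P=w(x,0,x)+(1-w)(0,g)$ with $x\in H$ and $g\in\mathbb F_q^2$. The first coordinate forces $w=u/x$. If $w\ne1$, the others force
$$g=\frac{(v,\,z-u)}{1-w},$$
and conversely this $g$ works, because $w(x,0,x)=(u,0,u)$. Choose $x\in H$ with $x\neq u$ and $v(z-u)\ne(1-u/x)^2$. The first condition forbids at most one element. The second forbids at most two, since at most two values of $w$ satisfy $(1-w)^2=v(z-u)$ and $x=u/w$ is determined by $w$. As $|H|\ge5$, such an $x$ exists. Then $w\neq1$, and the product of the coordinates of $g$ is $v(z-u)/(1-w)^2\neq1$. By Lemma 7(a), $g$ is an affine combination of at most two points of $\Gamma$. So $P$ is a combination of at most three points of $A$ with coefficient sum $w+(1-w)=1$.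

**Step 3: $\alpha=0$, $\gamma\neq0$.** *Purpose: one column from $C$, corrected by a difference in $A$ or in $B$.* Scale to $\gamma=1$.

If $p_3=0$, then $P'$ is an affine combination of three affinely independent points of $C'$ (Lemma 6), and $P$ is the same combination of points of $C$.

If $p_3\neq0$, let $c=(p_1,-p_1^Q,0)\in C$. Then $P-c=(0,r,p_3)$ with $r=p_2+p_1^Q$. If $r=0$, then $P-c=p_3\big((0,0,1)-(0,0,0)\big)$, with both points in $B$ and coefficients $p_3,-p_3$ of sum $0=\beta$. If $r\ne0$, apply Lemma 7(b) with $\sigma=p_3/r\neq0$. Some difference $g_1-g_2$ of points of $\Gamma$ is a nonzero multiple of $(1,\sigma)$, hence of $(r,p_3)$. So $P-c=\tau\big((0,g_1)-(0,g_2)\big)$ for some $\tau$, with points of $A$ and coefficient sum $0=\alpha$. In each case three columns are used.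

**Step 4: $\alpha=\gamma=0$.** *Purpose: combinations of three points of $A$ with coefficient sum $0$.* If $p_1=0$, take three affinely independent points $g_1,g_2,g_3\in\Gamma$ (Lemma 7(c)). The vectors $g_1-g_3$ and $g_2-g_3$ span $\mathbb F_q^2$, so $(p_2,p_3)$ is a combination of $g_1,g_2,g_3$ with coefficient sum $0$, and $P=(0,p_2,p_3)$ is the same combination of the $(0,g_i)\in A$.

If $p_1\ne0$, choose $x\in H$ such that $s=p_1/x$ satisfies $s^2\neq p_2(p_3-p_1)$. At most two elements of $H$ are forbidden. Put
$$g=\frac{(p_2,\,p_3-p_1)}{-s}.$$
The product of its coordinates is $p_2(p_3-p_1)/s^2\ne1$, so by Lemma 7(a) $g$ is an affine combination of at most two points of $\Gamma$. Now $s(x,0,x)-s(0,g)=(p_1,0,p_1)+(0,p_2,p_3-p_1)=P$, and the coefficients on $A$ sum to $s-s=0$.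

**Step 5: the parameters.** *Purpose: show that the covering radius is exactly $3$.* We have shown that every vector of $\mathbb F_q^6$ is a combination of at most three columns. In particular the columns span $\mathbb F_q^6$ and form the parity-check matrix of a $[3q,3q-6]_q$ code of covering radius at most $3$. The number of combinations of at most two columns is at most
$$1+3q(q-1)+\binom{3q}2(q-1)^2\le 1+3q^2+\tfrac92q^4<9q^4<q^6,$$
so the radius is not at most $2$. It is exactly $3$, and $\ell_q(6,3)\le3q$. $\blacksquare$

## 5. Direct sums: codimension $2R$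

**Theorem 3.** Let $q=Q^k$ with $Q\ge3$ a prime power and $k\ge2$. Then $\ell_q(2R,R)\le Rq$ for all $R\ge2$ if $q\neq9$, and for all even $R\geq 2$ if $q=9$.

*Proof.* For codes $\mathcal C_1,\mathcal C_2$ the distance from $(v_1,v_2)$ to $\mathcal C_1\oplus\mathcal C_2$ is the sum of the distances from $v_i$ to $\mathcal C_i$, and $v_1,v_2$ vary independently. So under direct sums lengths, codimensions and covering radii add. If $R=2b$ with $b\ge1$, take $b$ copies of the $[2q,2q-4]_q2$ code of Theorem 1. If $R=3+2b$ with $b\ge0$ and $q\neq9$, take the $[3q,3q-6]_q3$ code of Theorem 2 and $b$ copies of that of Theorem 1. The lengths are $Rq$. $\square$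

## 6. Three solids through a plane

We now show that within the format used above, $3q$ is the minimum, and that for prime $q$ even $3q$ is out of reach. In $PG(5,q)$ the points are the $1$-dimensional subspaces of $\mathbb F_q^6$, the planes are the $3$-dimensional subspaces, and the solids are the $4$-dimensional ones. A combination of points means a combination of vectors spanning them.

**Theorem 4.** Let $\Sigma_1,\Sigma_2,\Sigma_3$ be solids of $PG(5,q)$ through a common plane $\pi$ that together span $PG(5,q)$. Let $S\subset\Sigma_1\cup\Sigma_2\cup\Sigma_3$ be such that every vector of $\mathbb F_q^6$ is a combination of at most $3$ points of $S$. Then $|S|\ge3q$ for every $q$, and $|S|\ge3q+1$ if $q$ is prime. The set of columns constructed for Theorem 2 lies in this class, so for the $q$ of Theorem 2 the minimum over the class is exactly $3q$.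

The tool for prime $q$ is Rédei's theorem (*Acta Math. Acad. Sci. Hungar.* 16 (1965), 329–373): if a finite abelian group is the direct product of subsets of prime cardinality, each containing the identity, then at least one of these subsets is a subgroup. In additive notation, "direct product" means that every element is a sum of one element from each subset in exactly one way. A small example is $\mathbb F_p^2=A_1+A_2$ with $A_1=\{(x,0)\}$ and $A_2=\{(f(y),y)\}$ for any function $f:\mathbb F_p\to\mathbb F_p$ with $f(0)=0$. Here $A_1$ is a subgroup, while $A_2$ need not be.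

*Proof.*

**Step 1: coordinates.** *Purpose: recover the format (3).* Modulo $\pi$ the three solids become three $1$-dimensional subspaces that span a $3$-dimensional space. So we can choose coordinates in $\mathbb F_q^3\oplus\mathbb F_q^3$ with $\pi=\{(P;0,0,0)\}$ and $\Sigma_i=\langle\pi,(0;\epsilon_i)\rangle$, where $\epsilon_1,\epsilon_2,\epsilon_3$ is the standard basis of the second summand. A point of $\Sigma_i\setminus\pi$ is spanned by a unique vector $(a;\epsilon_i)$. Write $S\cap(\Sigma_i\setminus\pi)=\{(a;\epsilon_i):a\in A_i\}$ with $A_i\subset\mathbb F_q^3$.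

**Step 2: the bound $3q$.** *Purpose: count the targets with all weights nonzero.* A vector $(P;\alpha_1,\alpha_2,\alpha_3)$ with all $\alpha_i\ne0$ needs at least one point from each $\Sigma_i\setminus\pi$. With at most three points in all, it uses exactly one from each, with coefficient $\alpha_i$, and none from $\pi$. So $\alpha_1A_1+\alpha_2A_2+\alpha_3A_3=\mathbb F_q^3$, which gives $|A_1||A_2||A_3|\ge q^3$. By the inequality of arithmetic and geometric means,
$$|S|\ge|A_1|+|A_2|+|A_3|\ge3\big(|A_1||A_2||A_3|\big)^{1/3}\ge3q .$$

**Step 3: a tiling for prime $q$.** *Purpose: extract the structure that equality forces.* Let $q=p$ be prime and suppose $|S|=3p$. Then all inequalities in Step 2 are equalities, so $|A_i|=p$ for all $i$ and $S\cap\pi=\emptyset$. Taking all $\alpha_i=1$, we have $\mathbb F_p^3=A_1+A_2+A_3$, and by size each element has a unique representation. Replacing the basis vector $(0;\epsilon_i)$ by $(a_i;\epsilon_i)$ with $a_i\in A_i$ translates $A_i$ by $-a_i$. So we may assume $0\in A_i$ for all $i$.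

**Step 4: two of the sets lie in a common $2$-dimensional subspace.** *Purpose: apply Rédei's theorem twice.* One of the $A_i$ is a subgroup. The roles of the indices are symmetric, so let it be $A_3$. It has order $p$, so $A_3=\langle e\rangle$ for some $e\neq0$. Consider the quotient $\mathbb F_p^3/\langle e\rangle\cong\mathbb F_p^2$, and let $\bar A_1,\bar A_2$ be the images of $A_1,A_2$. If $a_1+a_2\equiv a_1^*+a_2^*$ modulo $e$ with $a_i,a_i^*\in A_i$, then $a_1+a_2+0=a_1^*+a_2^*+\lambda e$ for some $\lambda\in\mathbb F_p$. Both sides are representations in $A_1+A_2+A_3$, so $a_1=a_1^*$ and $a_2=a_2^*$. Hence the $p^2$ sums are distinct modulo $e$. So $|\bar A_1|=|\bar A_2|=p$, and $\mathbb F_p^2=\bar A_1+\bar A_2$ with unique representations, with $0\in\bar A_i$. By Rédei's theorem one of $\bar A_1,\bar A_2$, say $\bar A_1$, is a subgroup of order $p$, that is, a $1$-dimensional subspace. Its preimage $U$ in $\mathbb F_p^3$ is $2$-dimensional and contains both $A_1$ and $A_3=\langle e\rangle$.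

**Step 5: a target that is missed.** *Purpose: reach the contradiction already seen for the axes.* Take $(P;\alpha_1,0,\alpha_3)$ with $\alpha_1,\alpha_3\neq0$ and $P\notin U$. A combination of at most three points of $S$ giving it needs a point from $\Sigma_1\setminus\pi$ and one from $\Sigma_3\setminus\pi$. It involves no point of $\Sigma_2\setminus\pi$ (with nonzero coefficient): exactly one such point would give a nonzero $\epsilon_2$-coordinate, and two would make at least four points. As $S\cap\pi=\emptyset$, the vector $P$ is a linear combination of elements of $A_1\cup A_3\subset U$, a contradiction. So $|S|\ge3p+1$.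

**Step 6: sharpness.** *Purpose: place the construction in the class.* The columns (3) used for Theorem 2 span $3q$ distinct points, contained in the three solids $\langle\pi,(0;\epsilon_i)\rangle$ with $\pi=\{(P;0,0,0)\}$, and every vector is a combination of at most three of them. So the bound $3q$ is attained for every $q$ of Theorem 2. $\blacksquare$

It is worth comparing Step 4 with the set $C'$ of Section 1. Over a prime field, a subgroup of order $p$ is a line, and a line is what ruins the target in Step 5. The set $C'=\{(t,-t^Q)\}$ is also an additive subgroup of order $q$. But for $k\ge2$ it contains $(0,0)$ and two linearly independent vectors by Lemma 6, so it is not contained in any $\mathbb F_q$-line.
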